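# Almost every Turing degree is a minimal cover

## Theorem A: a computable map whose values lie minimally below their arguments

Throughout, a real is an element of Cantor space $2^\omega$ (a binary expansion), $\mu$ is the uniform (Lebesgue) measure on $2^\omega$, and $\le_T$ is Turing reducibility.

**Theorem A.** There is a total computable map $\Phi:2^\omega\to2^\omega$ such that for $\mu$-almost every $X$: $\Phi(X)<_TX$, and every $Y$ with $\Phi(X)\le_TY\le_TX$ satisfies $Y\equiv_T\Phi(X)$ or $Y\equiv_TX$. Hence $\mu\{X:\deg_T(X)\text{ is a minimal cover}\}=1$.

A degree $\mathbf a$ is a *minimal cover of* $\mathbf b$ if $\mathbf b<\mathbf a$ and no degree $\mathbf c$ satisfies $\mathbf b<\mathbf c<\mathbf a$; it is a *minimal cover* if it is a minimal cover of some $\mathbf b$. For example, a minimal cover of $\mathbf 0$ is the same thing as a minimal degree. The measure of a class of degrees is the measure of the set of reals whose degree lies in it. Such a set does not change when its members are changed at finitely many places, so by Kolmogorov's 0-1 law it has measure $0$ or $1$ if it is measurable. The question which of the two holds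 for the minimal covers is taken from George Barmpalias, Adam R. Day, Andrew E.M. Lewis, "The typical Turing degree", arXiv:1111.1064 (2011). The answer is $1$, and Theorem A says more: a single total computable map finds, for almost every $X$, a real of which $X$ is a minimal cover.

Let us translate the theorem into a task about functionals. Let $\Psi_0,\Psi_1,\dots$ list the $\{0,1\}$-valued Turing functionals, and let $B=\Phi(X)$. Since $\Phi$ is computable, $B\le_TX$. Suppose that $X\not\le_TB$ and that for each $e$ with $\Psi_e(X)$ total
$$\Psi_e(X)\le_TB\qquad\text{or}\qquad X\le_T\Psi_e(X)\oplus B.\tag{1}$$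
Then $\deg_T(X)$ is a minimal cover of $\deg_T(B)$. Indeed, if $B\le_TY\le_TX$, then $Y=\Psi_e(X)$ for some $e$, and (1) gives $Y\le_TB$, hence $Y\equiv_T B$, or $X\le_TY\oplus B\equiv_TY$, hence $Y\equiv_TX$. So we need a total computable $\Phi$ for which (1) and $X\not\le_T\Phi(X)$ hold almost everywhere.

## Functionals on strings, conditional measures, martingales

For a string $\sigma$ let $[\sigma]$ be the cylinder of reals extending it. We write $\subseteq$ between strings or reals for "is an initial segment of".

**Definition (functionals on strings).** $\Psi_e(\sigma)$ is the longest string $w$ with $|w|\le|\sigma|$ such that for all $x<|w|$ the computation $\Psi_e^\sigma(x)$ halts in at most $|\sigma|$ steps, queries only numbers $<|\sigma|$, and outputs $w(x)$. Put $\Psi_e(X)=\bigcup_\ell\Psi_e(X{\restriction}\ell)$ and $D_e=\{X:\Psi_e(X)\text{ is total}\}$. For a string $v$ put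
$$A^{[\ell]}_{e,v}=\{Z:v\subseteq\Psi_e(Z{\restriction}\ell)\},\qquad A_{e,v}=\bigcup_\ell A^{[\ell]}_{e,v}.$$

The map $\sigma\mapsto\Psi_e(\sigma)$ is computable and monotone. So $A^{[\ell]}_{e,v}$ is a union of cylinders of length $\ell$, it increases with $\ell$, and $A_{e,v}$ and $A_{e,v'}$ are disjoint when $v\ne v'$ have the same length. For instance, if $\Psi_e$ is $Z\mapsto Z(1)Z(3)Z(5)\cdots$ then, apart from the delay caused by the time bound, $\Psi_e(0100)=10$, and $A_{e,10}$ is the set of $Z$ with $Z(1)=1$, $Z(3)=0$.

We use four textbook facts from probability, always on the space $(2^\omega,\mu)$.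

1. *Regular conditional probabilities.* If $\Phi:2^\omega\to2^\omega$ is Borel and $\beta=\Phi_*\mu$, there are probability measures $\mu_B$, depending measurably on $B$, with $\mu(A\cap\Phi^{-1}(E))=\int_E\mu_B(A)\,d\beta(B)$ for all Borel $A,E$; and $\mu_B(\Phi^{-1}(B))=1$ for $\beta$-almost all $B$. For example, if $\Phi(X_0\oplus X_1)=X_0$, then $\mu_B$ is the law of $B\oplus Z$ with $Z$ uniform.
2. *Lévy's theorem.* If $\mathcal F_0\subseteq\mathcal F_1\subseteq\cdots$ generate the $\sigma$-algebra $\mathcal G$, then $\mu(A|\mathcal F_s)\to\mu(A|\mathcal G)$ almost surely. If $A$ is in $\mathcal G$ up to a null set, the limit is $1_A$. The same holds for any probability measure in place of $\mu$.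
3. *Doob's $L^2$ maximal inequality.* A martingale $S_s=\sum_{u<s}\Delta_u$ with square integrable differences satisfies $\Pr(\sup_s|S_s|\ge\varepsilon)\le\varepsilon^{-2}\sum_uE\Delta_u^2$.
4. *Borel–Cantelli.* Events with summable probabilities almost surely occur only finitely often.

## Projections, fixed bases, and why fibres must be thin

The first map to try forgets half of $X$. Write $X=X_0\oplus X_1$, $X_1=U\oplus V$ and $\Phi(X)=X_0$. For each $X_0$ only countably many $U$ satisfy $U\le_TX_0$, and for each $(X_0,U)$ only countably many $V$ satisfy $V\le_TX_0\oplus U$. By Fubini, for almost every $X$ both reductions fail, and then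
$$X_0<_TX_0\oplus U<_TX.$$
So this $\Phi$ fails almost everywhere. The same happens if $\Phi(X)$ is the restriction of $X$ to any computable set with infinite complement: split the complement into two infinite computable parts.

A constant $\Phi$ fails too. Fix $B$. By Fubini, for almost every $X=X_0\oplus X_1$ we have $X_0\not\le_TB$ and $X_1\not\le_TX_0\oplus B$. If such an $X$ computes $B$, then $B<_TX_0\oplus B<_TX$, so $X$ is not a minimal cover of $B$. Hence for each fixed $B$ almost no $X$ is a minimal cover of $B$, and a map $\Phi$ as in Theorem A cannot take any single value with positive probability.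

Look at (1) for $\Phi(X)=X_0$ on a fibre $\{X:X_0=B\}$. The functional $X\mapsto X_0$ is constant on it: first alternative. The functional $X\mapsto X_1$ is injective on it: second alternative. The functional $X\mapsto U$ is neither. It can be repaired by making the fibres thinner: let $\Phi(X)=X_0\oplus(U+V)$, with bitwise sum mod $2$. Now $U$ and $B$ determine $V$, so $U$ satisfies the second alternative. But the even half of $U$ is the next offender. We need fibres so thin that on each of them every functional, including the partial ones, is near almost every point either constant or injective in an effective way.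

## Separating the children of a node, and what must be left over

Here is the design. $\Phi(X)$ names a decreasing sequence of clopen cells containing $X$, so that the fibre of $\Phi$ through $X$ is the intersection of these cells. Each cell $P$ carries a finite tree of subsets $C_\lambda$: the root is $P$, and the children $C_{\lambda c}$ of a node partition $C_\lambda$ into pieces of equal measure. A functional $\Psi_e$ is *split at the node $\lambda$* if we know pairwise incompatible strings $w_c$, one for each child, with $w_c\subseteq\Psi_e(Z)$ for all $Z\in C_{\lambda c}$. If $\Psi_e$ is split at all nodes along $X$ from some level on, then $\Psi_e(X)$ together with the tree tells us at each node into which child $X$ goes, and so computes $X$. For example, if the children are $[00]$ and $[01]$ and $\Psi_e(Z)=Z(1)Z(3)\cdots$, then $w_0=0$, $w_1=1$ will do; if $\Psi_e$ is constant, nothing will do.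

To construct one real of minimal degree over something, one would thin out a single tree until $\Psi_e$ is split at a node, and throw the rest away. Here nothing may be thrown away: almost every $X$ must get a good fibre. So one would like to partition all of $C_\tau$ into small families on which $\Psi_e$ splits. This already fails for the functional with $\Psi(Z)=Z$ if $Z(0)=1$ and $\Psi(Z)$ everywhere undefined if $Z(0)=0$. A string $\sigma$ beginning with $0$ has $\Psi(\sigma)=\emptyset$, which is compatible with everything, so $\sigma$ belongs to no family of two or more strings with pairwise incompatible images. Half of the space cannot be used for splitting.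

The way around this is to accept a fixed chance of success. When splitting is possible on a reasonable part of $C_\tau$, subdivide $P$ so that $\frac18$ of the subcells receive a splitting family, and the other $\frac78$ receive leftovers. In a leftover subcell the old children of $\tau$ are no longer represented evenly; so we cut $C_\tau$ into children afresh, forget which functionals were split at $\tau$, and try again. This has two costs, and the proof consists in paying them. First, everything above $\tau$ is destroyed at each attempt, so we must show that each level is disturbed only finitely often. Secondly, in a fibre where $\Psi_e$ is essentially constant, $B$ must be able to compute the constant value although the cells keep changing. The very large branching numbers chosen next are there for the second purpose.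

## Cells, labels and branching numbers

"Power of $2$" means $2^j$ with $j\in\mathbb Z$. Put
$$m_k=3\cdot4^{k+1},\quad M_k=2^{m_k},\quad N_k=\prod_{j<k}M_j=2^{4^{k+1}-4},\quad M'_k=M_k2^{-(k+1)}\ge2,\quad N'_k=\prod_{j<k}M'_j=N_k2^{-k(k+1)/2}.$$
(The exponent of $N_k$ is $\sum_{j<k}3\cdot4^{j+1}=4^{k+1}-4$.) A *label of level $n$* is a sequence $\lambda$ of length $n$ with $\lambda(j)<M_j$; there are $N_n$ of them.

**Definition (cell).** A cell consists of a clopen set $P$ with $\mu(P)$ a power of $2$; a depth $d$; a length $\ell$; a finite tree $T$ of labels all of whose leaves have level $d$; sets $C_\lambda=C_\lambda(P)$ for $\lambda\in T$; and, for $\lambda\in T$ with $|\lambda|<d$, sets $H_\lambda\subseteq\{0,\dots,M_{|\lambda|}-1\}$ and $F_\lambda\subseteq\{0,\dots,|\lambda|\}$, such that: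

* $C_\emptyset=P$; the children of $\lambda$ in $T$ are the $\lambda c$ with $c\in H_\lambda$; the sets $C_{\lambda c}$ $(c\in H_\lambda)$ partition $C_\lambda$ into sets of equal measure; and $|H_\lambda|=M_{|\lambda|}2^{-|F_\lambda|}$, which is at least $M'_{|\lambda|}$.
* Each $C_\lambda$ is a union of cylinders $[\sigma]$ with $|\sigma|=\ell$. These $\sigma$ are the $\ell$-*strings of* $C_\lambda$.
* For each $e\in F_\lambda$ there are stored pairwise incompatible strings $w^{e,\lambda}_c$ $(c\in H_\lambda)$ with $w^{e,\lambda}_c\subseteq\Psi_e(Z)$ for all $Z\in C_{\lambda c}$.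

So $F_\lambda$ is the set of functionals known to be split at $\lambda$. Multiplying along the tree,
$$\frac{\mu(C_\lambda)}{\mu(P)}=\prod_{j<|\lambda|}|H_{\lambda\restriction j}|^{-1}\le\frac1{N'_{|\lambda|}}.\tag{2}$$
All $C_\lambda$ have measure a power of $2$, and the number $2^\ell\mu(C_\lambda)$ of $\ell$-strings of $C_\lambda$ is a positive integer and a power of $2$.

**Definition (opportunity).** In a cell, let $|\tau|=k<d$, $e\le k$ and $e\notin F_\tau$. Put $h=|H_\tau|$; since $|F_\tau|\le k$, we have $h\ge M_k2^{-k}\ge4$. Let $L$ be the number of $\ell$-strings of each $C_{\tau c}$. There is an opportunity at $(e,\tau)$ if $L\ge4$ and there are $H'\subseteq H_\tau$ with $|H'|=h/2$ and $L/4$ pairwise disjoint tuples $(\sigma_c)_{c\in H'}$, where $\sigma_c$ is an $\ell$-string of $C_{\tau c}$ and the strings $\Psi_e(\sigma_c)$, $c\in H'$, are pairwise incompatible.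

This is a finite condition, so it is decidable. Only half of the children and one quarter of the strings in each of them are asked for. That is little enough to be available whenever $\Psi_e$ is mostly total and has no atoms near $\tau$ (Lemma 5), and enough to succeed with probability $\frac18$.

## Extensions and actions

**Stage $0$.** The partition $\mathcal P_0$ has one cell: $P=2^\omega$, $d=\ell=0$, $T=\{\emptyset\}$.

**Stage $s$.** Treat each cell of $\mathcal P_s$ in one of the following two ways; the resulting cells form $\mathcal P_{s+1}$.

**Extension** (if no opportunity exists). This builds the tree one level higher. $P$ is not subdivided. Replace $\ell$ by $\ell+m_d$ and $d$ by $d+1$. For each old leaf $\lambda$ (of level $d$, the old $d$) put $H_\lambda=\{0,\dots,M_d-1\}$ and $F_\lambda=\emptyset$, list the strings of $C_\lambda$ of the new length lexicographically, and cut the list into $M_d$ consecutive blocks of equal size; these are the sets $C_{\lambda c}$, $c<M_d$. This is possible because the number of strings is a power of $2$ and at least $2^{m_d}=M_d$. All other data are kept.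

**Action** (otherwise). This tries to split a functional at a node. Choose an opportunity $(e,\tau)$ of least level $k=|\tau|$, ties broken in a fixed computable way, with $H'$ and tuples as in the definition. Subdivide $P$ into $2L$ cells $P_\iota$, where $\iota$ ranges over the strings of length $\log_2(2L)$, as follows.

* Outside $C_\tau$: for each $\ell$-string $\sigma$ with $[\sigma]\subseteq P\setminus C_\tau$, put $[\sigma\iota]$ into $P_\iota$.
* Inside $C_\tau$ there are $hL$ $\ell$-strings. Partition them into $2L$ groups of $h/2$ strings. The first $L/4$ groups are the chosen tuples; they use $\frac18hL$ strings. The remaining $\frac78hL$ strings are divided into $\frac74L$ groups of $h/2$ in a fixed computable way. Each $P_\iota$ receives the cylinders $[\sigma]$ of the strings $\sigma$ of one group.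

The new length is $\ell+\log_2(2L)+m_k$ and the new depth is $k+1$; labels of level $>k+1$ are discarded. Labels $\zeta\ne\tau$ of level $\le k$ keep $H_\zeta$, $F_\zeta$ and their stored strings. They, and the children of those among them that have level $k$, keep their sets intersected with $P_\iota$. Also $C_\tau$ is replaced by $C_\tau\cap P_\iota$. The children of $\tau$ are new:

* *Success*, if $P_\iota$ received a tuple $(\sigma_c)_{c\in H'}$: the new $H_\tau$ is $H'$, and $C_{\tau c}=[\sigma_c]$. Add $e$ to $F_\tau$ with $w^{e,\tau}_c=\Psi_e(\sigma_c)$, and restrict the stored strings for the other elements of $F_\tau$ to $H'$.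
* *Failure*, otherwise: put $F_\tau=\emptyset$, $H_\tau=\{0,\dots,M_k-1\}$, and cut $C_\tau\cap P_\iota$ lexicographically, at the new length, into $M_k$ equal consecutive blocks $C_{\tau c}$. (It consists of $\frac h2\cdot2L\cdot M_k$ strings of the new length.)

Follow the first stages by hand. At stage $0$ the depth is $0$, so there is no opportunity, and an extension makes $\ell=12$, $d=1$, with $C_c$ the cylinder of the $c$-th string of length $12$, $c<4096$. At stage $1$ we have $L=1<4$ for $\tau=\emptyset$, so there is another extension: $\ell=60$, $d=2$. At stage $2$, $\tau=\emptyset$ has $h=4096$ and $L=2^{48}$. Suppose that $\Psi_0$ is the identity functional and so fast that $\sigma{\restriction}12\subseteq\Psi_0(\sigma)$ whenever $|\sigma|=60$. Then there is an opportunity at $(0,\emptyset)$: take $H'=\{c:c<2048\}$ and let the $i$-th tuple consist of the $i$-th string of each $C_c$, $i<2^{46}$. The action makes $2^{49}$ subcells of $2048$ strings of length $60$ each, of which $2^{46}$ are successes. The new length is $60+49+12=121$ and the new depth is $1$.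

**Facts about an action** at $\tau$, of level $k$, in the cell $P$.

* (a) The $P_\iota$ have equal measure, and $\mu(C_\zeta\cap P_\iota)=\mu(C_\zeta)/2L$ for each label $\zeta$ of level $\le k$ and for each child $\zeta$ of a level-$k$ label $\ne\tau$.
* (b) If $|\sigma|=\ell$ and $[\sigma]\subseteq P\setminus C_\tau$, then $\mu([\sigma]\cap P_\iota)=2^{-\ell}/2L$.
* (c) Conditionally on $P$, success has probability exactly $\frac{L/4}{2L}=\frac18$.
* (d) At every stage, extension or action, $2^\ell\mu(P)$ grows by a factor $\ge2$, and $\ell$ strictly increases.

*Proof.* (b) holds because $[\sigma]\cap P_\iota=[\sigma\iota]$. For (a), $\mu(C_\tau\cap P_\iota)=\frac h22^{-\ell}=hL2^{-\ell}/2L=\mu(C_\tau)/2L$. Any other $\zeta$ as in (a) is either an initial segment of $\tau$, and then $C_\zeta\supseteq C_\tau$, or $C_\zeta$ is disjoint from $C_\tau$. The part of $C_\zeta$ outside $C_\tau$ is a union of cylinders of length $\ell$, to which (b) applies. The case $\zeta=\emptyset$ says that the $P_\iota$ have equal measure, and (c) follows. For (d), the factor is $2^{m_d}$ at an extension and $2L\cdot2^{m_k}/2L=2^{m_k}$ at an action. $\square$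

**The cell conditions are preserved.** For an extension this is clear. For an action, $\mu(P_\iota)=\mu(P)/2L$ is a power of $2$; all leaves have level $k+1$; all sets are unions of cylinders of the new length. Children have equal measure: for labels $\ne\tau$ by (a), for $\tau$ by definition. After success $|H_\tau|$ is halved and $|F_\tau|$ has grown by $1$; after failure $|H_\tau|=M_k$ and $F_\tau=\emptyset$; so $|H_\tau|=M_k2^{-|F_\tau|}$ in both cases. Old stored strings remain correct because the sets to which they refer only shrink (on success $[\sigma_c]$ is contained in the old $C_{\tau c}$). The new ones are correct because $\Psi_e(\sigma_c)\subseteq\Psi_e(Z)$ for $Z\in[\sigma_c]$.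

**The map $\Phi$.** Let $P_s(X)$ be the cell of $\mathcal P_s$ containing $X$, and let $\Phi(X)\in2^\omega$ code the sequence $(P_s(X))_s$ with all cell data. The construction is computable and cells are clopen, so $\Phi$ is total computable. $P_s(X)$ determines $P_t(X)$ for $t\le s$, and it determines what is done at stage $s$. Let $\mathcal F_s$ be the finite algebra generated by $\mathcal P_s$. For $B=\Phi(X)$ we write $P_s=P_s(B)$ for $P_s(X)$ and $\ell_s$ for its length; "the action along $B$ at stage $s$" is the one performed on $P_s(B)$.

## The expected number of actions at each level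

An action at $\tau$ of level $k$ destroys everything above level $k+1$. We show that along almost every $X$ each level sees finitely many actions, with a bound that will be needed quantitatively.

**Lemma 1.** Let $a_k$ be the $\mu$-expected number of level-$k$ actions along $(P_s(X))_s$. Then $a_k\le\bar a_k:=\prod_{j\le k}(1+A_j)$, where $A_j=N_j(j+1)8^{j+1}$, and $\sum_k\bar a_k/(N'_k)^2<\infty$.

*Proof.* **Step 1: between disturbances from below, level $k$ is fixed.** A *level-$k$ epoch* is a maximal interval of stages without actions of level $<k$, starting at stage $0$ or right after an action of level $<k$. The number of epochs is at most $1$ plus the number of actions of level $<k$. At the start of an epoch the depth is $\le k$: it is $0$ at stage $0$, and $j+1\le k$ after an action of level $j<k$. An action of level $\ge k$ needs depth $\ge k+1$; so in the epoch only extensions occur until the depth reaches $k+1$. The extension from depth $k$ to $k+1$ puts $F_\tau=\emptyset$ for every $\tau$ of level $k$. From then on within the epoch all actions have level $\ge k$; so the depth stays $\ge k+1$, the set of level-$k$ labels is fixed,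 and for $|\tau|=k$ the set $F_\tau$ changes only by actions at $\tau$.

**Step 2: expected number of actions at one node in one epoch.** Fix $\tau$ of level $k$ and an epoch. Group the actions at $\tau$ in the epoch into blocks of $k+1$ consecutive ones; the last block may be incomplete. Each success adds a new element of $\{0,\dots,k\}$ to $F_\tau$. So if all $k+1$ actions of a block succeed, then $F_\tau=\{0,\dots,k\}$ and no further action at $\tau$ is possible in the epoch. Hence more than $b(k+1)$ actions require a failure in each of the first $b$ blocks.

Condition on the start of a block and on the history up to then. Let $E_i$ be the event that none of the first $i$ actions of the block, as far as they occur, fails. On $E_{i-1}$, either the $i$-th action does not occur, and then $E_i$ holds; or it occurs at some stage $s$, which is an event decided by $P_s$, and by (c) it succeeds with conditional probability $\frac18$. So $\Pr(E_i)\ge\frac18\Pr(E_{i-1})$, and the block is free of failures with conditional probability at least $8^{-(k+1)}$. By induction on $b$, the probability that the first $b$ blocks start and each contains a failure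 is at most $(1-8^{-(k+1)})^b$. The expected number of actions at $\tau$ in the epoch, conditionally on the start of the epoch, is therefore
$$\sum_{i\ge0}\Pr(\text{more than }i)\le(k+1)\sum_{b\ge0}\Pr(\text{more than }b(k+1))\le(k+1)\sum_{b\ge0}\bigl(1-8^{-(k+1)}\bigr)^b=(k+1)8^{k+1}.$$

**Step 3: sum over nodes and epochs.** There are at most $N_k$ labels of level $k$. The starts of epochs are stopping times, and the expected number of epochs is at most $r_k=1+\sum_{j<k}a_j$. So $a_k\le N_k(k+1)8^{k+1}r_k=A_kr_k$. Thus $r_0=1$, $r_{k+1}=r_k+a_k\le(1+A_k)r_k$, and $a_k\le r_{k+1}\le\prod_{j\le k}(1+A_j)=\bar a_k$.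

**Step 4: summability.** Since $\log_2(j+1)\le j$,
$$\log_2A_j=4^{j+1}-4+\log_2(j+1)+3(j+1)\le4^{j+1}+4j-1.$$
As $A_j\ge1$, $\log_2(1+A_j)\le1+\log_2A_j\le4^{j+1}+4j$, so $\log_2\bar a_k\le\frac434^{k+1}+2k(k+1)$. On the other hand $2\log_2N'_k=2\cdot4^{k+1}-8-k(k+1)$. Hence
$$\frac{\bar a_k}{(N'_k)^2}\le2^{-\frac23 4^{k+1}+3k(k+1)+8},$$
which is summable. $\square$

The growth of $M_k$ is needed for this estimate. With a constant branching number $M\geq 2$ we would have $N_k=M^k$, and the product in Lemma 1 would be at least $\prod_{j\le k}M^j=M^{k(k+1)/2}$, against $N_k^2=M^{2k}$: the series would diverge.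

By Lemma 1, almost surely there are finitely many actions of each level. After the last action of level $\le n$, each action has level $k>n$ and sets the depth to $k+1\ge n+2$; each other stage raises the depth by $1$; and no action is possible while the depth is $\le n+1$. So the depth is eventually $\ge n+1$ forever.

## Conditional measures on the fibres and the stable tree

Let $\beta=\Phi_*\mu$ and let $(\mu_B)$ be a regular conditional probability of $\mu$ given $\Phi=B$. For $B$ in the range of $\Phi$ we have $\Phi^{-1}(B)=\bigcap_sP_s(B)$, and $\bigcup_s\mathcal F_s$ generates $\sigma(\Phi)$.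

**Definition (good).** $B$ in the range of $\Phi$ is good if $\mu_B(\Phi^{-1}(B))=1$; there are finitely many actions of each level along $B$; and for all clopen $C$ and all $e,v$,
$$\mu(C|P_s)\to\mu_B(C),\qquad\mu(C\cap A_{e,v}|P_s)\to\mu_B(C\cap A_{e,v})\qquad(s\to\infty).$$
One further condition is added after Lemma 3.

By Lemma 1 and Lévy's theorem, applied to countably many sets, $\beta$-almost all $B$ are good. The stage $s$ sees only computations of length $\ell_s$, but this makes no difference in the limit: for good $B$,
$$\mu(C\cap A^{[\ell_s]}_{e,v}\,|\,P_s)\to\mu_B(C\cap A_{e,v}).\tag{3}$$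
Indeed, since $\ell_s\to\infty$ and $A^{[\ell]}_{e,v}$ increases with $\ell$, the liminf is at least $\lim_s\mu(C\cap A^{[\ell]}_{e,v}|P_s)=\mu_B(C\cap A^{[\ell]}_{e,v})$ for each fixed $\ell$ (the set is clopen); let $\ell\to\infty$. The limsup is at most $\lim_s\mu(C\cap A_{e,v}|P_s)=\mu_B(C\cap A_{e,v})$.

**The stable tree.** For good $B$ let $s_n=s_n(B)$ be least such that at all stages $s\ge s_n$ no action of level $\le n$ occurs along $B$ and the depth is $\ge n+1$. Actions at stages $\ge s_n$ have level $\ge n+1$, and extensions there only add labels of level $\ge n+2$. So from $s_n$ on, the labels of level $\le n+1$ and the data $H_\lambda$, $F_\lambda$, $w^{e,\lambda}_c$ with $|\lambda|\le n$ do not change, and $C_\lambda(P_s)=C_\lambda(P_{s_n})\cap P_s$ for $|\lambda|\le n+1$. Call these labels and data *stable*, and put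
$$C^B_\lambda=C_\lambda(P_{s_n})\cap\Phi^{-1}(B)\qquad(|\lambda|\le n+1),$$
which does not depend on the choice of $n$. For $s\ge s_n$, by (2), $\mu(C_\lambda(P_{s_n})|P_s)=\mu(C_\lambda(P_s))/\mu(P_s)=\prod_{j<|\lambda|}|H_{\lambda\restriction j}|^{-1}$ is constant in $s$. With goodness and (3), applied to the clopen set $C_\lambda(P_{s_n})$, this gives
$$\mu_B(C^B_\lambda)=\prod_{j<|\lambda|}|H_{\lambda\restriction j}|^{-1}\le\frac1{N'_{|\lambda|}},\tag{4}$$
$$\lim_s\mu\bigl(A^{[\ell_s]}_{e,v}\,\big|\,C_\lambda(P_s)\bigr)=\mu_B(A_{e,v}\,|\,C^B_\lambda).\tag{5}$$
For each $n$ the sets $C^B_\lambda$, $\lambda$ stable of level $n$, partition $\Phi^{-1}(B)$. For $X\in\Phi^{-1}(B)$ let $\lambda_n(X)$ be the stable label of level $n$ with $X\in C^B_{\lambda_n(X)}$.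

The next lemma says that the stable tree really locates points. This is what the lexicographic cuts are for.

**Lemma 2.** Let $B$ be good. For $\mu_B$-a.e. $X$ and all $m$ there is $n$ with $C_{\lambda_n(X)}(P_s)\subseteq[X{\restriction}m]$ for all sufficiently large $s$. Consequently, for every Borel $A$, $\mu_B(A|C^B_{\lambda_n(X)})\to1_A(X)$ for $\mu_B$-a.e. $X$.

*Proof.* **Step 1: few children of a node straddle a cylinder boundary.** Fix $m$, $n\ge m$ and a stable $\lambda$ with $|\lambda|=n$. Consider the last stage at which the children of $\lambda$ were created by a lexicographic cut, by an extension or a failure. Afterwards the children are never discarded (they could only come back by a new cut), and the sets $C_{\lambda c}$ only shrink: by intersections with subcells, and by successes at $\lambda$, which keep a subset of the $c$'s and shrink each kept $C_{\lambda c}$. So for large $s$ each stable $C_{\lambda c}(P_s)$ is a subset of the block with index $c$. The cut was made at a length $\ge m_n\ge m$, so each string in the list has a prefix of length $m$, and along the lexicographic list this prefix changes at most $2^m-1$ times.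 A block meeting more than one cylinder of length $m$ contains such a change, so there are at most $2^m-1$ such blocks.

**Step 2: measure.** By (4), $\mu_B(C^B_{\lambda c}|C^B_\lambda)=1/|H_\lambda|\le1/M'_n$. Summing over $\lambda$,
$$\mu_B\{X:C_{\lambda_{n+1}(X)}(P_s)\text{ lies in no cylinder of length }m\text{ for large }s\}\le2^m/M'_n\to0\quad(n\to\infty).$$
If $C_{\lambda_{n+1}(X)}(P_s)$ lies in a cylinder of length $m$, that cylinder is $[X{\restriction}m]$, because $X$ is in the set. So the set of $X$ for which no $n$ works for $m$ is null, and there are countably many $m$. Once some $n$ works, all larger $n$ work.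

**Step 3: the second claim.** By the first claim, off a null set each $[\rho]\cap\Phi^{-1}(B)$ is the union of the countably many sets $C^B_\lambda$ with $C_\lambda(P_s)\subseteq[\rho]$ for large $s$. So the nested partitions $\{C^B_\lambda:|\lambda|=n\}$ generate the Borel sets modulo $\mu_B$-null sets, and the claim is Lévy's theorem. $\square$

By (4), $\mu_B(\{X\})\le\inf_n1/N'_n=0$ for $X\in\Phi^{-1}(B)$. So $\mu_B$ has no atoms. Since only countably many reals are computable from $B$,
$$X\not\le_TB\quad\text{for }\mu_B\text{-a.e. }X.\tag{6}$$

**Definition (atomic and non-atomic part).** Fix $e$ and a good $B$. $D^{at}_B$ is the union of the sets $\{Z\in D_e:\Psi_e(Z)=y\}$ over the countably many $y$ for which this set has positive $\mu_B$-measure, and $D^{na}_B=D_e\setminus D^{at}_B$.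

A functional with constant value $0^\omega$ has $D^{na}_B=\emptyset$; the identity functional has $D^{at}_B=\emptyset$, because $\mu_B$ has no atoms. We prove (1) on $D^{at}_B$ by its first alternative and on $D^{na}_B$ by its second.

## Atomic values are computable from $B$: votes and a square-summable martingale

Let $y=\Psi_e(X)$ be a value of positive $\mu_B$-measure. By Lemma 2 there is a stable $\zeta=\lambda_n(X)$ such that within $C^B_\zeta$ more than $\frac78$ of the points have $\Psi_e=y$. By (5) the frequencies $f_s(v)=\mu(A^{[\ell_s]}_{e,v}|C_\zeta(P_s))$, which $B$ can compute, tend to a limit $>\frac78$ for $v=y{\restriction}m$. The obvious procedure is: wait for $s$ and $v\in2^m$ with $f_s(v)\ge\frac78$, and output $v$. It may give a wrong $v$. An action at some $\tau\supseteq\zeta$ replaces $C_\tau$ by a group of $h/2$ strings in it; for $\tau=\zeta$, if that group consists of strings outside $A^{[\ell_s]}_{e,v}$, the frequency of $v$ in $C_\zeta$ drops to $0$ in the sense of length $\ell_s$. So this argument yields $y$ only as a limit of guesses, that is $y\le_TB'$.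

One would then try to bound the total change of $f_s(v)$. A level-$k$ action moves it by at most $N'_n/N'_k$, and there are at most $\bar a_k$ of these in expectation. But $\bar a_k\ge A_k\ge N_k\ge N_k'$, so $\sum_k\bar a_k/N'_k=\infty$ and the triangle inequality yields nothing. What helps is that the change has mean zero, because all subcells get equal shares of $C_\zeta$. So squares may be added, and $\sum_k\bar a_k/(N'_k)^2<\infty$.

**Votes.** Fix $e$, a stage $s_0$, a cell of $\mathcal P_{s_0}$, and a label $\zeta$ of level $n\le d$ in it. Consider only $B$ passing through this cell. Let $T\le\infty$ be the first stage $\ge s_0$ at which an action of level $<n$ is performed along $B$. For $s_0\le s\le T$, $\zeta$ is a label of $P_s$ and $C_\zeta(P_s)=C_\zeta(P_{s_0})\cap P_s$. Define $f_s(v)$ as above for these $s$. All stages in what follows are $\le T$. Let $t_1$ be the first stage $\ge s_0$, and $t_m$ $(m\ge2)$ the first stage $>t_{m-1}$, at which some $v\in2^m$ has $f_s(v)\ge\frac78$; $t_m=\infty$ if there is none. This $v$ is unique, by disjointness of the sets $A_{e,v}$, and is called $v_m$. An index $m$ with $t_m<\infty$ is an *error*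 if $f_s(v_m)\le\frac12$ for some $s<\infty$ with $t_m\le s\le t_{m+1}$, $s\le T$.

**Lemma 3.** For almost every $X$ in the fixed cell there are finitely many errors along $\Phi(X)$.

*Proof.* **Step 1: the differences.** For $t_m\le u<t_{m+1}$, $u<T$, let
$$\Delta_u=\mu\bigl(A^{[\ell_u]}_{e,v_m}\,\big|\,C_\zeta(P_{u+1})\bigr)-f_u(v_m);$$
otherwise, and off the fixed cell, let $\Delta_u=0$. The event $\{t_m\le u<t_{m+1},\,u<T\}$ is in $\mathcal F_u$, because $P_u$ determines its predecessors and what is done at stage $u$; on this event $v_m$ is determined by $P_u$. As $A^{[\ell]}_{e,v}$ increases with $\ell$,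
$$f_{u+1}(v_m)\ge f_u(v_m)+\Delta_u.\tag{7}$$

**Step 2: mean zero and size.** At an extension $C_\zeta$ does not change and $\Delta_u=0$. Consider an action at $\tau$; since $u<T$, its level $k$ is $\ge n$. By (a) the $2L$ subcells are equally likely and meet $C_\zeta$ in equal measure, so the average of $\mu(A|C_\zeta\cap P_\iota)$ over $\iota$ is $\mu(A|C_\zeta)$, where $A=A^{[\ell_u]}_{e,v_m}$. Thus $E[\Delta_u|\mathcal F_u]=0$. Now $A$ is a union of cylinders of length $\ell_u$. If $\tau\not\supseteq\zeta$, then $C_\tau\cap C_\zeta=\emptyset$, and by (b) each $P_\iota$ gets the share $1/2L$ of $A\cap C_\zeta$ and, by (a), of $C_\zeta$; so $\Delta_u=0$. If $\tau\supseteq\zeta$, then by (b) only the part inside $C_\tau$ matters: on $P_\iota$,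
$$\Delta_u=\frac{2L\,\mu(A\cap C_\tau\cap P_\iota)-\mu(A\cap C_\tau)}{\mu(C_\zeta)}.\tag{8}$$
By (a), both terms in the numerator lie in $[0,\mu(C_\tau)]$. So
$$|\Delta_u|\le\frac{\mu(C_\tau)}{\mu(C_\zeta)}=\prod_{n\le j<k}|H_{\tau\restriction j}|^{-1}\le\frac{N'_n}{N'_k}.$$
By Lemma 1, $E\sum_u\Delta_u^2\le(N'_n)^2\sum_{k\ge n}\bar a_k/(N'_k)^2<\infty$.

**Step 3: errors are rare.** If $m$ is an error, witnessed by $s$, then by (7) $\frac12\ge f_s(v_m)\ge\frac78+\sum_{t_m\le u<s}\Delta_u$. So the martingale $\sum_{t_m\le u<s\wedge t_{m+1}\wedge T}\Delta_u$ (in $s$) reaches a value $\le-\frac38$. By Doob's inequality this has probability at most $\frac{64}9E\sum_{t_m\le u<t_{m+1}\wedge T}\Delta_u^2$. The intervals $[t_m,t_{m+1})$ are disjoint, so $\sum_m\Pr(m\text{ is an error})\le\frac{64}9E\sum_u\Delta_u^2<\infty$. Apply Borel–Cantelli. $\square$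

There are countably many tuples $(e,s_0,\text{cell},\zeta)$, and whether there are finitely many errors depends only on $B$. So we may and do add to the definition of "good" that there are finitely many errors along $B$ for all such tuples whose cell $B$ passes through; this still holds for $\beta$-almost all $B$.

**Lemma 4.** For good $B$ and $\mu_B$-a.e. $X\in D^{at}_B$: $\Psi_e(X)\le_TB$.

*Proof.* **Step 1: all votes take place.** Let $y=\Psi_e(X)$. Apply Lemma 2 to the countably many sets $\{Z\in D_e:\Psi_e(Z)=y'\}$ of positive $\mu_B$-measure: for a.e. $X\in D_B^{at}$ there is $n$ with $\mu_B(\Psi_e=y|C^B_\zeta)>\frac78$, where $\zeta=\lambda_n(X)$. Use $s_0=s_n(B)$, the cell $P_{s_0}$, and this $\zeta$; then $T=\infty$. By (5), $\lim_sf_s(y{\restriction}m)=\mu_B(A_{e,y\restriction m}|C^B_\zeta)>\frac78$ for every $m$, so all $t_m$ are finite.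

**Step 2: late votes are coherent.** Let $m_0$ exceed all errors. For $m\ge m_0$, at stage $s=t_{m+1}$ we have $f_s(v_m)>\frac12$ and $f_s(v_{m+1}{\restriction}m)\ge f_s(v_{m+1})\ge\frac78$. The sets $A_{e,v}$, $v\in2^m$, are disjoint, so $v_m=v_{m+1}{\restriction}m$. Hence for $j\ge m$ and $s\in[t_j,t_{j+1}]$ we get $f_s(v_m)\ge f_s(v_j)>\frac12$. So $f_s(v_m)>\frac12$ for all $s\ge t_m$.

**Step 3: late votes are correct.** By (5), $\mu_B(A_{e,v_m}|C^B_\zeta)\ge\frac12$ for $m\ge m_0$, while $\mu_B(A_{e,y\restriction m}|C^B_\zeta)>\frac78$. By disjointness $v_m=y{\restriction}m$. The sequence $(t_m,v_m)_m$ is computable from $B$, given the finite data $s_0,\zeta$. So $y\le_TB$. $\square$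

## Non-atomic values compute $X$: greedy tuples and decoding

If $\Psi_e$ is not yet split at a stable node $\lambda$, then no opportunity at $(e,\lambda)$ can show up any more, since the construction would use it. We show that this forces $D^{na}_B$ to miss a fixed fraction of $C^B_\lambda$. By Lemma 2 that can happen only finitely often along almost every $X\in D^{na}_B$.

**Lemma 5.** Let $B$ be good and $\lambda$ a stable label, $|\lambda|=n\ge e$, with $e\notin F_\lambda$ (stable value). Then $\mu_B(D^{na}_B|C^B_\lambda)\le\frac78$.

*Proof.* Let $h=|H_\lambda|$. As $e\le n$ and $e\notin F_\lambda$, we have $h\ge4$. Call $c\in H_\lambda$ *rich* if $\mu_B(D^{na}_B|C^B_{\lambda c})>\frac34$.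

**Step 1: few rich children.** If fewer than $h/2$ children are rich, then more than half of the children, which have equal weights, have conditional measure at least $\frac14$ outside $D^{na}_B$. So $C^B_\lambda$ has conditional measure at least $\frac18$ outside $D^{na}_B$, as claimed. From now on suppose that $H'$ is a set of $h/2$ rich children; we derive a contradiction.

**Step 2: the values are spread out.** For $c\in H'$ put $\kappa_c(v)=\mu_B(D^{na}_B\cap A_{e,v}|C^B_{\lambda c})$. Since $D^{na}_B\subseteq D_e$, each point of $D^{na}_B$ lies in exactly one $A_{e,v}$ with $v\in2^m$; so $\sum_{v\in2^m}\kappa_c(v)>\frac34$ for every $m$. Also $\max_{v\in2^m}\kappa_c(v)\to0$ as $m\to\infty$. Otherwise there is $\varepsilon>0$ such that the tree of all $v$ with $\kappa_c(v)\ge\varepsilon$, which is closed under initial segments, is infinite; König's lemma gives a path $y$ through it, and then $\mu_B(D^{na}_B\cap\{\Psi_e=y\})>0$. This contradicts the definition of $D^{na}_B$. Fix $m$ with $\kappa_c(v)\le\frac1{8h}$ for all $c\in H'$, $v\in2^m$.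

**Step 3: pass to a finite stage.** Let $f_{c,s}(v)=\mu(A^{[\ell_s]}_{e,v}|C_{\lambda c}(P_s))$. By (5), $\lim_sf_{c,s}(v)=\mu_B(A_{e,v}|C^B_{\lambda c})\ge\kappa_c(v)$. So $\sum_{v\in2^m}\min(f_{c,s}(v),\kappa_c(v))$ tends to $\sum_{v\in2^m}\kappa_c(v)>\frac34$, and for all large $s\ge s_n$ it is at least $\frac34$ for every $c\in H'$. The share of $\lambda c$ in $P_s$ is constant for $s\ge s_n$, so by (d) the number $L$ of $\ell_s$-strings of $C_{\lambda c}(P_s)$ tends to infinity. Take such an $s$ with also $L\ge8h$. Choose a set $S_{c,v}$ of $\lceil\min(f_{c,s}(v),\kappa_c(v))L\rceil$ $\ell_s$-strings $\sigma$ of $C_{\lambda c}(P_s)$ with $v\subseteq\Psi_e(\sigma)$. This is possible because $f_{c,s}(v)L$ is an integer, namely the number of such strings. For fixed $c$ the sets $S_{c,v}$ $(v\in2^m)$ are disjoint, and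
$$|S_{c,v}|\le\frac L{8h}+1\le\frac L{4h},\qquad\sum_{v\in2^m}|S_{c,v}|\ge\frac34L.$$

**Step 4: greedy choice of tuples.** Build disjoint tuples one after the other. While fewer than $L/4$ have been built, each $c\in H'$ has more than $\frac34L-\frac14L=\frac L2$ unused strings in $\bigcup_vS_{c,v}$. To build the next tuple go through $c\in H'$ in turn and avoid the fewer than $h/2$ values $v$ already used in the current tuple. This excludes at most $\frac h2\cdot\frac L{4h}=\frac L8$ strings, so a choice exists. The strings $\Psi_e(\sigma_c)$ in a tuple extend distinct $v\in2^m$, so they are pairwise incompatible. Thus we get $L/4$ tuples.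

**Step 5: contradiction.** This is an opportunity at $(e,\lambda)$ at the stage $s\ge s_n$. The construction acts on an opportunity of least level, so it performs an action of level $\le n$ at stage $s\ge s_n$. This contradicts the choice of $s_n$. $\square$

**Lemma 6.** For good $B$ and $\mu_B$-a.e. $X\in D^{na}_B$: $X\le_T\Psi_e(X)\oplus B$.

*Proof.* **Step 1: splitting from some level on.** By Lemma 2, for a.e. $X\in D^{na}_B$ we have $\mu_B(D^{na}_B|C^B_{\lambda_n(X)})\to1$. So by Lemma 5 there is $n_0\ge e$ with $e\in F_{\lambda_n(X)}$ (stable value) for all $n\ge n_0$. Let $X\in\Phi^{-1}(B)$ also satisfy the first claim of Lemma 2. Put $\xi=\lambda_{n_0}(X)$ and $s^*=s_{n_0}(B)$; these are finite data.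

**Step 2: the procedure.** To compute $X{\restriction}m$ from $\Psi_e(X)\oplus B$, search for $s\ge s^*$, a label $\lambda\supseteq\xi$ of the cell $P_s$, and $\rho\in2^m$ such that, with the data of stage $s$:

1. for all $n_0\le n<|\lambda|$: $e\in F_{\lambda\restriction n}$ and $w^{e,\lambda\restriction n}_{\lambda(n)}\subseteq\Psi_e(X)$;
2. $C_\lambda(P_s)\subseteq[\rho]$.

Output $\rho$.

**Step 3: the search terminates.** By Lemma 2 there is $r\ge n_0$ such that for large $s$ the label $\lambda=\lambda_r(X)$ satisfies 2 with $\rho=X{\restriction}m$. If $s$ is also so large that the data at $\lambda{\restriction}n$, $n<r$, are stable, it satisfies 1: $e$ is in the stable $F_{\lambda\restriction n}$, and $X\in C_{\lambda\restriction(n+1)}(P_s)$ gives $w^{e,\lambda\restriction n}_{\lambda(n)}\subseteq\Psi_e(X)$.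

**Step 4: the output is correct**, even if $\lambda$ or its data are not stable at stage $s$. We show by induction that $X\in C_{\lambda\restriction n}(P_s)$ for $n_0\le n\le|\lambda|$. For $n=n_0$ this is $X\in C_\xi(P_s)$, which holds since $\xi$ is stable from $s^*$ on. If $X\in C_{\lambda\restriction n}(P_s)$ and $n<|\lambda|$, then $X\in C_{(\lambda\restriction n)c}(P_s)$ for some $c\in H_{\lambda\restriction n}$ (value at stage $s$), so $w^{e,\lambda\restriction n}_c\subseteq\Psi_e(X)$ by the cell conditions. Hence $w^{e,\lambda\restriction n}_c$ and $w^{e,\lambda\restriction n}_{\lambda(n)}$ are compatible, so $c=\lambda(n)$. At $n=|\lambda|$ we get $X\in C_\lambda(P_s)\subseteq[\rho]$. $\square$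

## Integrating over the fibres: proof of Theorem A

Let $W$ be the set of $X$ such that $X\not\le_T\Phi(X)$ and, for all $e$, if $\Psi_e(X)$ is total then $\Psi_e(X)\le_T\Phi(X)$ or $X\le_T\Psi_e(X)\oplus\Phi(X)$. $W$ is arithmetical, hence Borel. For each good $B$, $\mu_B$-a.e. $X$ satisfies $\Phi(X)=B$, $X\not\le_TB$ by (6), and for each $e$ the required alternative by Lemmas 4 and 6. So $\mu_B(W)=1$ for $\beta$-a.e. $B$, and $\mu(W)=\int\mu_B(W)\,d\beta=1$.

If $X\in W$ and $B=\Phi(X)$, then $B\le_TX$ and $X\not\le_TB$, so $B<_TX$; and by the argument after (1), every $Y$ with $B\le_TY\le_TX$ satisfies $Y\equiv_TB$ or $Y\equiv_TX$. This proves the first assertion. The set of $X$ whose degree is a minimal cover contains the Borel set $W$ of measure $1$, so its measure is $1$. $\blacksquare$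

## Theorem B: randomness, relativization, and descending chains of minimal covers

A real is *weakly 3-random* if it is in no null $\Pi^0_3$ class, and *3-random* if it is Martin-Löf random relative to $\emptyset''$. To see the first notion at work: if $A\le_T\emptyset'$ has the computable approximation $g$, then $\{A\}=\{X:\forall x\,\exists s\,\forall t\ge s\ g(x,t)=X(x)\}$ is a null $\Pi^0_3$ class, so $A$ is not weakly 3-random.

**Theorem B.**

1. Every weakly 3-random real, in particular every 3-random real, has minimal cover degree. 1-randomness does not suffice.
2. For every $Z$ there is a total $Z$-computable $\Phi^Z$ such that for almost all $X$, $X\oplus Z$ is a minimal cover of $\Phi^Z(X)\oplus Z$.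
3. There is a $\mu$-preserving map $\theta$, defined a.e., such that for almost all $X$: $X>_T\theta(X)>_T\theta^2(X)>_T\cdots$, each term being a minimal cover of the next.

**Proof of part 1.** We count quantifiers in the complement of $W$. It is the union of the classes $\{X:X=\Psi_i(\Phi(X))\}$, $i\in\omega$, and of the classes, one for each $e$,
$$\bigl\{X:\Psi_e(X)\text{ total, and }\forall i\,[\Psi_e(X)\ne\Psi_i(\Phi(X))\ \wedge\ X\ne\Psi_i(\Psi_e(X)\oplus\Phi(X))]\bigr\}.$$
Totality of $\Psi_e(X)$ is $\Pi^0_2$. Each equation, including totality of its sides, has the form "for all $x$ there are convergent computations giving equal values at $x$", hence is $\Pi^0_2$; its negation is $\Sigma^0_2$. So all these classes are $\Pi^0_3$. They are null because $\mu(W)=1$. A weakly 3-random $X$ avoids them all, so $X\in W$, and its degree is a minimal cover.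

Every 3-random real is weakly 3-random; this is standard, and here is the argument. Let $\bigcap_iS_i$ be a null $\Pi^0_3$ class with $S_i$ uniformly $\Sigma^0_2$ and, after replacing $S_i$ by $S_0\cap\dots\cap S_i$, decreasing. Write $S_i=\bigcup_jC_{i,j}$ with $C_{i,j}$ uniformly $\Pi^0_1$ and increasing in $j$. The statement $\mu(S_i)>q$ says that for some $j$ and some rational $q'>q$ all clopen stage approximations of $C_{i,j}$ have measure $\ge q'$; it is $\Sigma^0_2$. So, given $n$, $\emptyset''$ finds $i$ with $\mu(S_i)\le2^{-n-1}$. Then $\emptyset'$ finds, for each $j$, a clopen stage approximation $U_j\supseteq C_{i,j}$ with $\mu(U_j\setminus C_{i,j})\le2^{-n-j-2}$. The open set $\bigcup_jU_j$ contains $S_i$ and has measure at most $2^{-n-1}+\sum_j2^{-n-j-2}=2^{-n}$. These sets form a Martin-Löf test relative to $\emptyset''$ that covers $\bigcap_iS_i$.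

1-randomness does not suffice: Chaitin's $\Omega$ is 1-random and has degree $\mathbf0'$. If $\mathbf b<\mathbf0'$, then $\mathbf0'$ is the degree of a c.e. set, hence c.e. in $\mathbf b$, and strictly above $\mathbf b$. Sacks' density theorem relativized to $\mathbf b$ (if $\mathbf a>\mathbf b$ is c.e. in $\mathbf b$, there is $\mathbf c$ with $\mathbf b<\mathbf c<\mathbf a$) shows that $\mathbf0'$ is not a minimal cover of $\mathbf b$. Whether some randomness notion strictly between 1-randomness and weak 3-randomness already suffices is not settled here. $\square$

**Proof of part 2.** We relativize. Replace $\Psi_e(\sigma)$ by $\Psi^Z_e(\sigma)$, defined in the same way for computations from $X\oplus Z$ in which $Z$ is available in full and only the part of $X$ below $|\sigma|$ may be queried. The map $\sigma\mapsto\Psi^Z_e(\sigma)$ is $Z$-computable and monotone. These are the only properties of $\Psi_e$ used in the construction and in Lemmas 1–6, besides the computability of the construction and of the decoding procedures. So we get a total $Z$-computable $\Phi^Z$ with the same measure estimates. The procedure of Lemma 4 becomes a reduction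 to $\Phi^Z(X)\oplus Z$, and that of Lemma 6 a reduction to $\Psi^Z_e(X)\oplus\Phi^Z(X)\oplus Z$. Moreover $X\not\le_T\Phi^Z(X)\oplus Z$ a.e., because the measures $\mu_B$ have no atoms and only countably many reals are computable from $B\oplus Z$. If $\Phi^Z(X)\oplus Z\le_TY\le_TX\oplus Z$, then $Y=\Psi^Z_e(X)$ for some $e$. So $Y\le_T\Phi^Z(X)\oplus Z$, or $X\le_TY\oplus\Phi^Z(X)\oplus Z\equiv_TY$ and hence $X\oplus Z\le_TY$. $\square$

**Proof of part 3.** The value $\Phi(X)$ has law $\beta$, not $\mu$, so Theorem A cannot be iterated directly. We transport $\beta$ to $\mu$ without changing degrees.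

**Step 1: $\beta$ has no atoms.** Suppose $\beta(\{B\})>0$. By Fubini, for a.e. $X=X_0\oplus X_1$ we have $X_0\not\le_TB$ and $X_1\not\le_TX_0\oplus B$. So for a.e. $X$ with $\Phi(X)=B$, $B<_TX_0\oplus B<_TX$. This contradicts Theorem A, since $\mu\{X:\Phi(X)=B\}>0$.

**Step 2: the distribution function of $\beta$.** The numbers $\beta([\sigma])=\mu(\Phi^{-1}[\sigma])$ are uniformly computable rationals because $\Phi$ is total computable. Let $G(B)=\beta\{Z:Z<_{lex}B\}$ and
$$I_\sigma=\bigl[\,\beta\{Z:Z<_{lex}\sigma0^\omega\},\ \beta\{Z:Z<_{lex}\sigma0^\omega\}+\beta([\sigma])\,\bigr].$$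
The left endpoint is the sum of the $\beta([\sigma'])$ over the $\sigma'$ of length $|\sigma|$ to the left of $\sigma$. So for each $n$ the intervals $I_\sigma$, $\sigma\in2^n$, tile $[0,1]$ from left to right, have disjoint interiors and computable rational endpoints, and $G(B)\in I_{B\restriction n}$. Since $\beta$ has no atoms, $\delta_n=\max_{\sigma\in2^n}\beta([\sigma])\to0$ by König's lemma.

$G_*\beta$ is uniform on $[0,1]$. Indeed, for $t\in[0,1]$, $\beta\{B:G(B)\le t\}$ is at least the sum of the $\beta([\sigma])$ over $\sigma\in2^n$ with $I_\sigma\subseteq[0,t]$, hence at least $t-\delta_n$. It is at most the sum of the $\beta([\sigma])$ over the $\sigma\in2^n$ for which $I_\sigma$ has left endpoint $\le t$, hence at most $t+\delta_n$. Let $n\to\infty$.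

**Step 3: $G$ preserves degrees.** For $\beta$-a.e. $B$, $G(B)$ is neither dyadic nor one of the countably many endpoints of the $I_\sigma$. For such $B$: $G(B)\in I_{B\restriction n}$ for all $n$, and the lengths $\beta([B{\restriction}n])$ tend to $0$; so $B$ computes $G(B)$ to any precision, hence, as $G(B)$ is not dyadic, its binary expansion. Conversely, $B{\restriction}n$ is the unique $\sigma\in2^n$ with $G(B)$ in the interior of $I_\sigma$, and it can be found by search from approximations to $G(B)$. So $G(B)\equiv_TB$ for $\beta$-a.e. $B$.

**Step 4: iterate.** Let $\theta(X)$ be the binary expansion of $G(\Phi(X))$, defined when $G(\Phi(X))$ is not dyadic. Since $\Phi_*\mu=\beta$ and $G_*\beta$ is uniform, $\theta$ preserves $\mu$; and $\theta(X)\equiv_T\Phi(X)$ a.e. The set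
$$W_0=\{X\in W:\theta(X)\text{ is defined and }\theta(X)\equiv_T\Phi(X)\}$$
has measure $1$, hence so has $\bigcap_n\theta^{-n}(W_0)$. For $X$ in this set each $\theta^n(X)$ is in $W$, so it is a minimal cover of $\Phi(\theta^n(X))\equiv_T\theta^{n+1}(X)$. $\blacksquare$
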